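# Optimistic multiplicative weights in Gaussian-smoothed zero-sum games: polynomial last-iterate convergence

## 1. Zero-sum games, the duality gap and relative entropy

Throughout, $A\in\mathbb R^{n\times m}$ is a payoff matrix. The row player picks $x\in\Delta^n$ and wants $\langle x,Ay\rangle$ small; the column player picks $y\in\Delta^m$ and wants it large. Here $\Delta^n,\Delta^m$ are the probability simplices. Write $M=\|A\|_{\max}=\max_{i,j}|A_{ij}|$, $N=\max(n,m)$, $L=\log(nm)$, and $z=(x,y)$ with $\|z\|_1=\|x\|_1+\|y\|_1$. Also $\log^+u=\max(\log u,0)$.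

By the minimax theorem,
$$v=\mathrm{val}(A)=\min_{x}\max_j(A^\top x)_j=\max_y\min_i(Ay)_i .$$

**Definition 1 (equilibrium, supports, slacks).** A pair $z^*=(x^*,y^*)$ is an equilibrium if $\max_j(A^\top x^*)_j=v=\min_i(Ay^*)_i$. Its supports are $I=\{i:x^*_i>0\}$ and $J=\{j:y_j^*>0\}$. The slack of row $i$ is $(Ay^*)_i-v\ge0$, and that of column $j$ is $v-(A^\top x^*)_j\ge0$. The equilibrium is strictly complementary if all slacks off the supports are strictly positive.

The number $\langle x^*,Ay^*\rangle$ is at least $\min_i(Ay^*)_i=v$ and at most $\max_j(A^\top x^*)_j=v$. So the $x^*$-average of the numbers $(Ay^*)_i$ equals their minimum, and the same argument applies to columns: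
$$(Ay^*)_i=v\ \ (i\in I),\qquad (A^\top x^*)_j=v\ \ (j\in J).\tag{1}$$
An equilibrium is a pair of optimal strategies, so it is unique exactly when each player has one optimal strategy.

*Example (a $2\times1$ game).* Let $n=2$, $m=1$, $A=(0,D)^\top$ with $D>0$. Then $v=0$, $x^*=(1,0)$, $y^*=1$, $I=\{1\}$, $J=\{1\}$, and the slack of row 2 is $D$.

*Example (the game $A_\mu$).* Let $\mu\in(0,\frac12]$, $w=(\mu,-(1-\mu))$ and $A_\mu=ww^\top$, so that $\langle x,A_\mu y\rangle=\langle x,w\rangle\langle w,y\rangle$. The vector $(1-\mu,\mu)$ is orthogonal to $w$. Hence $x^*=y^*=(1-\mu,\mu)$ gives $A_\mu y^*=0$ and $A_\mu^\top x^*=0$, and $v=0$. If $x=(1-\mu+\tau,\mu-\tau)$ then $\langle x,w\rangle=\tau$, and $\max_j(A_\mu^\top x)_j=\max(\tau\mu,-\tau(1-\mu))$ is positive unless $\tau=0$. So $x^*$ is the only optimal $x$. In the same way $\min_i(A_\mu y)_i<0$ unless $y=y^*$. The equilibrium is unique with full supports. For $\mu=\frac12$ this is matching pennies, scaled by $\frac14$.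

**Definition 2 (duality gap).**
$$\Phi(x,y)=\max_{y'\in\Delta^m}\langle x,Ay'\rangle-\min_{x'\in\Delta^n}\langle x',Ay\rangle=\max_j(A^\top x)_j-\min_i(Ay)_i .$$

The first term is at least $v$ and the second at most $v$, so $\Phi\ge0$, with equality exactly at equilibria. Each $(A^\top x)_j$ changes by at most $M\|x-x'\|_1$ when $x$ is replaced by $x'$, and similarly for $y$, so
$$|\Phi(z)-\Phi(z')|\le M\|z-z'\|_1 .\tag{2}$$

*Example.* In the $2\times1$ game, $\Phi(x,1)=Dx_2$.

**Definition 3 (relative entropy).** For probability vectors $p,q$ with all $q_k>0$, put $\mathrm{KL}(p,q)=\sum_kp_k\log\frac{p_k}{q_k}$, where $0\log0=0$. For pairs, $\mathrm{KL}(z,z')=\mathrm{KL}(x,x')+\mathrm{KL}(y,y')$.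

*Example.* If $p=(\frac12,\frac12)$ and $q=(1-s,s)$, then $\mathrm{KL}(p,q)=\frac12\log\frac1{4s(1-s)}$. A coordinate $s=e^{-k}$ costs only about $k/2$. This mild, logarithmic price for exponentially small coordinates matters throughout.

We use Pinsker's inequality
$$\|p-q\|_1^2\le2\,\mathrm{KL}(p,q),\tag{3}$$
and the $\chi^2$ bound, which follows from $\log u\le u-1$:
$$\mathrm{KL}(p,q)\le\sum_kp_k\Big(\frac{p_k}{q_k}-1\Big)=\sum_k\frac{(p_k-q_k)^2}{q_k}.$$
If $q_k\ge c$ on the support of $p$, an off-support coordinate contributes exactly $q_k$ to the last sum, so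
$$\mathrm{KL}(p,q)\le\frac1c\|p-q\|_1^2+\sum_{k:\,p_k=0}q_k .\tag{4}$$
Finally, since $\mathrm{KL}(p,a)-\mathrm{KL}(p,b)=\langle p,\log b-\log a\rangle$ and $\mathrm{KL}(b,a)=\langle b,\log b-\log a\rangle$, we have the three-point identity
$$\mathrm{KL}(p,a)-\mathrm{KL}(p,b)-\mathrm{KL}(b,a)=\langle p-b,\log b-\log a\rangle .\tag{5}$$
Adding a constant to all coordinates of $\log b-\log a$ does not change the right side, because $p-b$ sums to zero.

## 2. The OMWU iteration

**Definition 4 (OMWU).** Fix $\eta>0$. Optimistic multiplicative weights update starts from $\hat x_1=\mathbf 1/n$, $\hat y_1=\mathbf 1/m$, $x_0=\hat x_1$, $y_0=\hat y_1$, and for $t\ge1$ performs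
$$x_t(i)\propto\hat x_t(i)e^{-\eta(Ay_{t-1})_i},\qquad y_t(j)\propto\hat y_t(j)e^{\eta(A^\top x_{t-1})_j},$$
$$\hat x_{t+1}(i)\propto\hat x_t(i)e^{-\eta(Ay_t)_i},\qquad \hat y_{t+1}(j)\propto\hat y_t(j)e^{\eta(A^\top x_t)_j}.$$

The hatted sequence carries the accumulated weights. The played pair $z_t=(x_t,y_t)$ takes one extra step using the last payoff as a guess for the next one. With $\ell_t=Ay_t$ and $u_t=A^\top x_t$, unrolling gives
$$\hat x_t\propto\exp\Big(-\eta\sum_{s=1}^{t-1}\ell_s\Big),\qquad x_t\propto\exp\Big(-\eta\Big(\sum_{s=1}^{t-1}\ell_s+\ell_{t-1}\Big)\Big),\tag{6}$$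
and similarly for $y$ with $-u_s$ in place of $\ell_s$. All iterates are strictly positive.

*Example.* Let $n=2$, $m=1$, $A=(a_1,a_2)^\top$. Then $y_t=1$ and $\ell_t=A$ for all $t$, so $\hat x_t\propto e^{-\eta(t-1)A}$ and $x_t\propto e^{-\eta tA}$.

One elementary bound is used several times. If $p'_k\propto p_ke^{-\eta c_k}$ with $|c_k|\le R$ for all $k$, the normalizer $\sum_kp_ke^{-\eta c_k}$ lies in $[e^{-\eta R},e^{\eta R}]$, so
$$e^{-2\eta R}\le p'_k/p_k\le e^{2\eta R}\quad\text{for all }k.\tag{7}$$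

The game with matrix $-A^\top$ exchanges the two players: OMWU for it is OMWU for $A$ with $x$ and $y$ swapped, and $\Phi$ is the same. We say "by symmetry" when we use this.

## 3. Gaussian-smoothed payoffs and polynomial smoothed complexity

**Definition 5 (smoothed model).** $A=\bar A+G$, where $\bar A$ is an arbitrary (adversarial) matrix with entries in $[-1,1]$ and $G$ has i.i.d. $\mathcal N(0,\sigma^2)$ entries, $\sigma\in(0,1]$.

*Example.* For $\bar A=0$ and $(n,m)=(2,1)$, $A$ is a pair of independent $\mathcal N(0,\sigma^2)$ variables, and the gap $|a_1-a_2|$ between the rows is the absolute value of an $\mathcal N(0,2\sigma^2)$ variable. It is almost surely positive, but it is below $u$ with probability of order $u/\sigma$.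

The model is symmetric under $A\mapsto-A^\top$, and submatrices of $A$ are again of the same type.

**Definition 6 (admissible step-size rule).** A function $h$ with positive values, which sets $\eta=h(n,m,\sigma,\|A\|_{\max})$. The step size is then kept fixed over all iterations.

*Example.* The rule $\eta=1/(8\|A\|_{\max})$ is admissible. (If $M=0$, an event of probability zero, set $h=1$.) A rule that uses the smallest equilibrium probability, or that lets $\eta$ vary with $t$, is not.

**Definition 7 (polynomial smoothed complexity).** Fix a step-size rule. OMWU has polynomial smoothed complexity under that rule if there is a polynomial $p$ such that for every $\bar A$ as above, every $\sigma\in(0,1]$ and all $\epsilon,\delta\in(0,1)$, with probability at least $1-\delta$ over $G$ there is an index $T\le p(n,m,1/\sigma,\log(1/\epsilon),1/\delta)$ with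
$$\Phi(x_t,y_t)\le\epsilon\quad\text{for all }t\ge T.$$

*Example.* Suppose that with probability at least $1-\delta$ we have $M\le\bar M$ and $\Phi(z_t)\le2M(1-c)^t$ for all $t$, where $\bar M$ and $1/c$ are bounded by polynomials in $n,m,1/\sigma,1/\delta$. Then $T=1+\lceil c^{-1}\log^+(2\bar M/\epsilon)\rceil$ works. A gap that decays exactly like $1/t$ needs $T\ge1/\epsilon$, which no polynomial in $\log(1/\epsilon)$ bounds. So the definition asks for a linear rate, on the last iterate, with an inverse-polynomial constant.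

## 4. Conditioned games

The instance-dependent quantities that govern OMWU are collected in one definition. If $n=m=1$ then $\Phi\equiv0$; from now on $N\ge2$.

**Definition 8.** For $\mu,\kappa>0$, the matrix $A$ is $(\mu,\kappa)$-conditioned if it has a unique equilibrium $(x^*,y^*)$ and

- (a) $x_i^*\ge\mu$ for $i\in I$ and $y_j^*\ge\mu$ for $j\in J$;
- (b) $(Ay^*)_i-v\ge\kappa$ for $i\notin I$ and $v-(A^\top x^*)_j\ge\kappa$ for $j\notin J$;
- (c) $\max_{j\in J}(A^\top x)_j-v\ge\kappa\|x-x^*\|_1$ for all $x\in\Delta^n$, and $v-\min_{i\in I}(Ay)_i\ge\kappa\|y-y^*\|_1$ for all $y\in\Delta^m$.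

In words: (a) strategies used at equilibrium have visible weight, (b) unused strategies are visibly worse, (c) the value function is sharp at $z^*$, already when tested against the equilibrium support.

*Example.* The $2\times1$ game $A=(0,D)^\top$ is $(1,D/2)$-conditioned. Indeed (a) holds with $\mu=1$, the slack is $D$, and $(A^\top x)_1-v=Dx_2=\frac D2\|x-x^*\|_1$; the condition on $y$ reads $0\ge0$.

*Example.* $A_\mu$ is $(\mu,\mu/2)$-conditioned. Condition (a) is clear because $\mu\le\frac12$, and (b) is empty. For (c), $\|x-x^*\|_1=2|\tau|$ and $\max(\tau\mu,-\tau(1-\mu))\ge\mu|\tau|$. For $y=(1-\mu+\tau,\mu-\tau)$ we have $-\min(\tau\mu,-\tau(1-\mu))=\max(-\tau\mu,\tau(1-\mu))\ge\mu|\tau|$.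

Two consequences: $\mu\le1$, and $\kappa\le M$. For the second, if $n\ge2$ take $x\ne x^*$; by (c) and (1), $\kappa\|x-x^*\|_1\le\max_{j\in J}(A^\top(x-x^*))_j\le M\|x-x^*\|_1$. If $n=1$ then $m\ge2$ and the $y$ half of (c) gives it.

## 5. OMWU versus OGDA, EGDA and iterative smoothing: is there a separation?

In this model, with the analogous notion of complexity, optimistic gradient descent/ascent (OGDA), extra-gradient descent/ascent (EGDA) and an iterative variant of Nesterov's smoothing technique are known to have polynomial smoothed complexity. For OMWU, the worst-case linear-convergence analysis of Wei, Lee, Zhang and Luo (2021) yields in the smoothed model only a superpolynomial bound. The problem comes from Anagnostides and Sandholm, "Convergence of $\log(1/\epsilon)$ for Gradient-Based Algorithms in Zero-Sum Games without the Condition Number: A Smoothed Analysis" (arXiv:2410.21636, 2024).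

The problem: does OMWU have polynomial smoothed complexity under some admissible step-size rule, or does it fail under every admissible rule, so that it is inherently separated from the other algorithms?

There is no separation. The proof has two independent halves: a deterministic bound, polynomial in the condition parameters, and a probabilistic statement that these parameters are inverse-polynomial.

**Theorem 1 (deterministic).** Let $A$ be $(\mu,\kappa)$-conditioned and $0<\eta\le\frac1{8M}$. There is an index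
$$T_0\le2^{47}\frac{M^2L^3}{\eta^2\mu^{10}\kappa^4}$$
such that, with $C=\dfrac{289}{\eta^2\mu^3\kappa^2}$,
$$\Phi(x_t,y_t)\le2M(1+1/C)^{-(t-T_0)/2}\quad\text{for all }t\ge T_0.$$
Hence $\Phi(x_t,y_t)\le\epsilon$ for all $t\ge T_0+4C\log^+(2M/\epsilon)$.

**Theorem 2 (conditioning of smoothed games).** Let $\delta\in(0,1)$, $N\ge2$, and
$$g=\frac{\sigma\delta}{20N^{5/2}},\quad\bar M=1+\sigma\sqrt{2\log(8nm/\delta)},\quad\bar\mu=\frac{g^3}{32N^2\bar M^3},\quad\bar\kappa=g\bar\mu.$$
With probability at least $1-\delta$, $\|A\|_{\max}\le\bar M$ and $A$ is $(\bar\mu,\bar\kappa)$-conditioned.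

**Theorem 3 (main result).** Under the admissible rule $\eta=1/(8\|A\|_{\max})$, OMWU has polynomial smoothed complexity. More generally this holds for $\eta=\theta(n,m,\sigma)/\|A\|_{\max}$ whenever $\theta\in(0,\frac18]$ and $1/\theta$ is bounded by a polynomial in $n,m,1/\sigma$. Explicitly, for $nm\ge2$, with probability at least $1-\delta$, simultaneously for all $\epsilon\in(0,1)$: $\Phi(x_t,y_t)\le\epsilon$ for all $t\ge T$, where
$$T\le\frac{2^{47}\bar M^4L^3}{\theta^2\bar\mu^{10}\bar\kappa^4}+\frac{1156\,\bar M^2}{\theta^2\bar\mu^3\bar\kappa^2}\log^+\frac{2\bar M}\epsilon+1 .$$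

## 6. The $2\times1$ case by hand

Let $A=(a_1,a_2)^\top$ and $D=|a_1-a_2|$. By the example in Section 2, $x_t\propto e^{-\eta tA}$. So the worse row has weight $1/(1+e^{\eta Dt})$, and
$$\Phi(z_t)=\frac{D}{1+e^{\eta Dt}}\le De^{-\eta Dt}.$$
Hence $\Phi(z_t)\le\epsilon$ once $t\ge\frac1{\eta D}\log^+(D/\epsilon)$. Now smooth the game. The variable $a_1-a_2$ is Gaussian with variance $2\sigma^2$, so its density is at most $1/(\sigma\sqrt{4\pi})$ and $P(D<u)\le\frac{2u}{\sigma\sqrt{4\pi}}\le u/\sigma$. Thus $D\ge\sigma\delta/2$ with probability at least $1-\delta/2$. Also $M\le\bar M=1+\sigma\sqrt{2\log(8/\delta)}$ with probability at least $1-\delta/2$, since $2\cdot2e^{-\log(8/\delta)}=\delta/2$. With $\eta=1/(8M)$ and $D\le2M$, the gap stays below $\epsilon$ after at most $1+\frac{16\bar M}{\sigma\delta}\log^+(2\bar M/\epsilon)$ iterations.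

Two things are visible here: the Gaussian noise acts through anti-concentration, and a small $D$ really costs time of order $1/D$ (Section 17 returns to this). What is missing is mixing: no strategy that OMWU needs later is ever driven down. Matching pennies shows nothing either, since $A_{1/2}(\frac12,\frac12)^\top=0$ and OMWU started from uniform stays at the equilibrium. The difficulty sits in games like $A_\mu$ with $\mu$ small.

## 7. The energy inequality

From here to the end of Section 10, $A$ is $(\mu,\kappa)$-conditioned and $\eta M\le\frac18$. Put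
$$a_t=\|\hat x_{t+1}-x_t\|_1,\quad b_t=\|x_t-\hat x_t\|_1,\quad a'_t=\|\hat y_{t+1}-y_t\|_1,\quad b'_t=\|y_t-\hat y_t\|_1,$$
$$\alpha_t=\mathrm{KL}(\hat z_{t+1},z_t),\quad\beta_t=\mathrm{KL}(z_t,\hat z_t),\quad\zeta_t=\alpha_t+\beta_t,\quad\gamma_t=\langle x_t,Ay^*\rangle-\langle x^*,Ay_t\rangle .$$
Also $\alpha_0=\mathrm{KL}(\hat z_1,z_0)=0$ and $a_0=a_0'=0$. Think of $\zeta_t$ as the movement in round $t$, and of $\gamma_t$ as the regret against equilibrium. Both $\langle x_t,Ay^*\rangle-v$ and $v-\langle x^*,Ay_t\rangle$ are nonnegative and they sum to $\gamma_t$; in particular $0\le\gamma_t\le2M$. Pinsker (3) gives $a_t^2+a_t'^2\le2\alpha_t$ and $b_t^2+b_t'^2\le2\beta_t$, so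
$$a_t+a'_t\le2\sqrt{\alpha_t},\qquad b_t+b_t'\le2\sqrt{\beta_t}.\tag{8}$$

**Lemma 1 (energy inequality).** With $\Theta_t=\mathrm{KL}(z^*,\hat z_t)+\frac18\alpha_{t-1}$,
$$\Theta_{t+1}\le\Theta_t-\tfrac12\zeta_t-\eta\gamma_t\quad(t\ge1),\qquad\Theta_1\le L.\tag{9}$$

**Step 1: an exact identity.** The purpose is to express the change of $\mathrm{KL}(x,\hat x_t)$ exactly. Up to additive constants, $\log\hat x_{t+1}=\log\hat x_t-\eta\ell_t$ and $\log x_t=\log\hat x_t-\eta\ell_{t-1}$. Identity (5) with $(p,a,b)=(x,\hat x_t,\hat x_{t+1})$, and then with $(p,a,b)=(\hat x_{t+1},\hat x_t,x_t)$, gives for every $x\in\Delta^n$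
$$\mathrm{KL}(x,\hat x_t)-\mathrm{KL}(x,\hat x_{t+1})-\mathrm{KL}(\hat x_{t+1},\hat x_t)=\eta\langle\hat x_{t+1}-x,\ell_t\rangle,$$
$$\mathrm{KL}(\hat x_{t+1},\hat x_t)=\mathrm{KL}(\hat x_{t+1},x_t)+\mathrm{KL}(x_t,\hat x_t)+\eta\langle x_t-\hat x_{t+1},\ell_{t-1}\rangle .$$
Add these and write $\hat x_{t+1}-x=(\hat x_{t+1}-x_t)+(x_t-x)$:
$$\mathrm{KL}(x,\hat x_t)-\mathrm{KL}(x,\hat x_{t+1})=\mathrm{KL}(\hat x_{t+1},x_t)+\mathrm{KL}(x_t,\hat x_t)+\eta\langle x_t-x,\ell_t\rangle-\eta\langle x_t-\hat x_{t+1},\ell_t-\ell_{t-1}\rangle .$$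

**Step 2: add the two players.** The purpose is to make the game structure appear. Take $x=x^*$ and add the analogous identity for $y$ at $y^*$, with $\ell$ replaced by $-u$. The linear terms are $\eta(\langle x_t,Ay_t\rangle-\langle x^*,Ay_t\rangle)$ and $\eta(\langle x_t,Ay^*\rangle-\langle x_t,Ay_t\rangle)$; they sum to $\eta\gamma_t$.

**Step 3: absorb the error terms.** The errors must be paid for by $\alpha_t,\beta_t,\alpha_{t-1}$. We have $\|\ell_t-\ell_{t-1}\|_\infty\le M\|y_t-y_{t-1}\|_1\le M(b_t'+a_{t-1}')$, because $y_{t-1}\to\hat y_t\to y_t$ is a path, and likewise for $u$. By $pq\le\frac12(p^2+q^2)$ and Pinsker, the errors total at most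
$$\eta M\big[a_t(b_t'+a_{t-1}')+a_t'(b_t+a_{t-1})\big]\le\tfrac{\eta M}2\big[2(a_t^2+a_t'^2)+(b_t^2+b_t'^2)+(a_{t-1}^2+a_{t-1}'^2)\big]\le\eta M(2\alpha_t+\beta_t+\alpha_{t-1}).$$
With $\eta M\le\frac18$,
$$\mathrm{KL}(z^*,\hat z_{t+1})\le\mathrm{KL}(z^*,\hat z_t)-\alpha_t-\beta_t-\eta\gamma_t+\tfrac14\alpha_t+\tfrac18\beta_t+\tfrac18\alpha_{t-1}.$$
Adding $\frac18\alpha_t$ to both sides gives $\Theta_{t+1}\le\Theta_t-\frac58\alpha_t-\frac78\beta_t-\eta\gamma_t$, which implies (9). Finally, $\Theta_1=\mathrm{KL}(z^*,\hat z_1)\le\log n+\log m=L$. $\square$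

**Lemma 2 (log-weights of support strategies).** For all $t\ge1$, with $K:=2L/\mu$,
$$\log\hat x_t(i)\ge-K\ (i\in I),\qquad\log\hat y_t(j)\ge-K\ (j\in J).\tag{10}$$

*Proof.* By (9), $\mathrm{KL}(z^*,\hat z_t)\le\Theta_t\le L$, and both players' terms are nonnegative. Since $\mathrm{KL}(x^*,\hat x_t)=\sum_kx_k^*\log x_k^*+\sum_kx_k^*\log\frac1{\hat x_t(k)}$ and the first sum is at least $-\log n$, we get $\sum_kx_k^*\log\frac1{\hat x_t(k)}\le L+\log n\le2L$. All terms are nonnegative, so $x_i^*\log\frac1{\hat x_t(i)}\le2L$, and $x_i^*\ge\mu$ for $i\in I$. The same argument applies to $y$. $\square$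

## 8. A one-step contraction costs $e^{1/(2\mu)}$

The sensible first attempt is to prove $\Theta_{t+1}\le C(\frac12\zeta_t+\eta\gamma_t)$ in every round. Then (9) yields $\Theta_{t+1}\le C(\Theta_t-\Theta_{t+1})$, hence geometric decay at rate $1+1/C$ from the start. To bound the distance to $z^*$ by the movement, one uses that a small movement forces nearly equal payoffs on the support: for $j\in J$ the quantity $\eta u_t(j)$ is, up to a constant, $\log\hat y_{t+1}(j)-\log\hat y_t(j)$, which is at most $|\hat y_{t+1}(j)-\hat y_t(j)|$ divided by the smaller of the two coordinates. Then (c) takes over. The division is the trouble: all we know is (10), so we divide by $e^{-2L/\mu}$ and $C$ becomes exponential in $1/\mu$. In the smoothed model we have for $\mu$ only an inverse-polynomial bound, so the iteration bound is superpolynomial.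

This loss is real for a one-step inequality. Take $A_\mu$ with $\mu\le\frac1{20}$ and suppose $\hat x_t=\hat y_t=(1-s,s)$ with $s=e^{-1/(2\mu)}$, with $z_{t-1}$ arbitrary. Since $e^r>2r$ for $r>0$, we have $s<\mu$. Write $H(\mu)=\mu\log\frac1\mu+(1-\mu)\log\frac1{1-\mu}$.

First, the energy bound allows this state, and it is far from equilibrium. We have
$$\mathrm{KL}(x^*,\hat x_t)=(1-\mu)\log\frac{1-\mu}{1-s}+\mu\log\frac\mu s .$$
The first term is negative and the second is $\frac12+\mu\log\mu\le\frac12$, so $\mathrm{KL}(z^*,\hat z_t)\le1\le\log4=L$. On the other hand $\mathrm{KL}(x^*,\hat x_t)\ge\frac12-H(\mu)\ge0.3$, because $H(\mu)\le H(\frac1{20})<0.2$. So $\mathrm{KL}(z^*,\hat z_t)\ge0.6$.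

Second, the one-step progress is tiny. Since $A_\mu y^*=0$ and $A_\mu^\top x^*=0$, $\gamma_t=0$. By (7) with $R=M$, both $x_t(2)$ and $\hat x_{t+1}(2)$ lie in $[e^{-1/4}s,e^{1/4}s]$. Hence $|x_t(2)-s|\le0.285s$ and $|\hat x_{t+1}(2)-x_t(2)|\le(e^{1/4}-e^{-1/4})s\le0.51s$. With two coordinates, both coordinates change by the same amount, so the $\chi^2$ bound gives
$$\mathrm{KL}(x_t,\hat x_t)\le\frac{(0.285s)^2}{s(1-s)}\le0.17s,\qquad\mathrm{KL}(\hat x_{t+1},x_t)\le\frac{(0.51s)^2}{e^{-1/4}s\cdot\frac12}\le0.68s .$$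
The same holds for $y$, so $\zeta_t\le2s$ and $\frac12\zeta_t+\eta\gamma_t\le s$. An inequality $\mathrm{KL}(z^*,\hat z_t)\le C(\frac12\zeta_t+\eta\gamma_t)$ at this state needs $C\ge0.6\,e^{1/(2\mu)}$. (This does not say that OMWU started from uniform visits such a state; it says that the bound (10) alone cannot give a one-step inequality with polynomial $C$.)

Look at the same state on the log scale. With $x=y=(1-s,s)$ we have $\langle w,y\rangle=\mu-s$, so the payoff advantage of the starved row 2 is
$$\langle x,A_\mu y\rangle-(A_\mu y)_2=\langle w,y\rangle(\langle x,w\rangle-w_2)=(\mu-s)(1-s),$$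
roughly $\mu$. While the iterates hardly move, payoffs hardly change, and the log-weight of row 2 climbs by about $\eta\mu$ per round. It starts at $-\frac1{2\mu}$ and cannot exceed $0$, so this can last only about $\frac1{2\eta\mu^2}$ rounds, a polynomial number. So we should measure progress over a window of polynomially many rounds.

## 9. Windows in which payoffs are nearly constant

Set
$$\epsilon_1=\frac{\kappa\mu^2}{256},\qquad W=\Big\lceil\frac{4K}{\eta\epsilon_1}\Big\rceil+1,\qquad S=\frac{\epsilon_1^2}{256M^2W}.\tag{11}$$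
Here $\epsilon_1$ is the payoff advantage we want to exclude, $W$ is long enough for a log-weight to climb from $-K$ past $0$ at speed $\eta\epsilon_1/4$, and $S$ is so small that the iterates barely move during $W$ rounds. Call the window $\{t_0,\dots,t_0+W-1\}$ good if $\sum_{t=t_0}^{t_0+W-1}(\frac12\zeta_t+\eta\gamma_t)\le S$.

**Lemma 3.** At the start $t_0$ of a good window,
$$(Ay_{t_0})_i>\langle x_{t_0},Ay_{t_0}\rangle-\epsilon_1\ (i\in I),\qquad(A^\top x_{t_0})_j<\langle x_{t_0},Ay_{t_0}\rangle+\epsilon_1\ (j\in J).\tag{12}$$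

**Step 1: the iterates barely move.** Let $t$ be in the window. Since $\|z_{s+1}-z_s\|_1\le\|z_{s+1}-\hat z_{s+1}\|_1+\|\hat z_{s+1}-z_s\|_1$, (8) and Cauchy–Schwarz give
$$\|z_t-z_{t_0}\|_1\le\sum_{s=t_0}^{t-1}2(\sqrt{\alpha_s}+\sqrt{\beta_{s+1}})\le\sum_{s\in\text{window}}2\sqrt2\sqrt{\zeta_s}\le2\sqrt2\sqrt{W\cdot2S}=4\sqrt{WS}=\frac{\epsilon_1}{4M}=:\rho .$$
Also $a_t,a_t'\le\sqrt{2\alpha_t}\le2\sqrt S\le\rho$.

**Step 2: an advantage persists through the window.** Suppose the first claim fails: $(Ay_{t_0})_i\le\langle x_{t_0},Ay_{t_0}\rangle-\epsilon_1$ for some $i\in I$. Between rounds $t_0$ and $t$ the quantity $\ell_t(i)-\langle x_t,\ell_t\rangle$ changes by at most $M\|y_t-y_{t_0}\|_1+M\|x_t-x_{t_0}\|_1+M\|y_t-y_{t_0}\|_1\le2M\rho=\epsilon_1/2$. Hence $\ell_t(i)-\langle x_t,\ell_t\rangle\le-\epsilon_1/2$ throughout the window.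

**Step 3: the log-weight climbs linearly.** Let $Z=\sum_k\hat x_t(k)e^{-\eta\ell_t(k)}$, so $\log\hat x_{t+1}(k)=\log\hat x_t(k)-\eta\ell_t(k)-\log Z$. Averaging over $k$ with weights $\hat x_{t+1}$ gives $\log Z=-\eta\langle\hat x_{t+1},\ell_t\rangle-\mathrm{KL}(\hat x_{t+1},\hat x_t)\le-\eta\langle\hat x_{t+1},\ell_t\rangle$. Therefore
$$\log\hat x_{t+1}(i)-\log\hat x_t(i)=-\eta\ell_t(i)-\log Z\ge\eta\big(\langle\hat x_{t+1},\ell_t\rangle-\ell_t(i)\big)\ge\eta\big(\tfrac{\epsilon_1}2-Ma_t\big)\ge\tfrac{\eta\epsilon_1}4 .$$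

**Step 4: contradiction.** Summing over the window and using (10), $\log\hat x_{t_0+W}(i)\ge-K+W\eta\epsilon_1/4>0$, because $W\ge\frac{4K}{\eta\epsilon_1}+1$. But $\hat x_{t_0+W}(i)\le1$. The claim for $j\in J$ follows by symmetry. $\square$

Where did we use that $i$ is in the support? Only in (10): an off-support log-weight has no lower bound. This is why (c) is stated with maxima over $J$ and minima over $I$.

**Lemma 4 (end of phase 1).** There is an index $T_0\le2^{47}M^2L^3/(\eta^2\mu^{10}\kappa^4)$ with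
$$\Theta_{T_0}\le\mu^2/8.\tag{13}$$

**Step 1: a good window starts near equilibrium.** Let $(x,y)=z_{t_0}$ at the start of a good window. Averaging the first inequalities in (12) with weights $x^*$ gives $\langle x,Ay\rangle\le\langle x^*,Ay\rangle+\epsilon_1\le v+\epsilon_1$. The second inequalities then give $\max_{j\in J}(A^\top x)_j\le v+2\epsilon_1$, and (c) gives $\|x-x^*\|_1\le2\epsilon_1/\kappa$. Likewise, averaging the second inequalities with weights $y^*$ gives $\langle x,Ay\rangle\ge\langle x,Ay^*\rangle-\epsilon_1\ge v-\epsilon_1$. So $\min_{i\in I}(Ay)_i\ge v-2\epsilon_1$ and $\|y-y^*\|_1\le2\epsilon_1/\kappa$. Together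
$$\|z_{t_0}-z^*\|_1\le4\epsilon_1/\kappa=\mu^2/64 .$$

**Step 2: pass to the hatted iterate and to KL.** The potential involves $\hat z$, so we move there. Since $\alpha_{t_0}\le\zeta_{t_0}\le2S$, and $2\sqrt{2S}=\frac{\sqrt2}{8}\frac{\epsilon_1}{M\sqrt W}\le\frac{\epsilon_1}{5M}\le\frac{\mu^2}{1280}$ by $\kappa\le M$,
$$\|\hat z_{t_0+1}-z^*\|_1\le\tfrac{\mu^2}{64}+2\sqrt{\alpha_{t_0}}\le\tfrac{\mu^2}{64}+2\sqrt{2S}\le\tfrac{\mu^2}{32}=:\nu .$$
Hence $\hat z_{t_0+1}\ge\mu-\nu\ge\mu/2$ on the supports. By (4) with $c=\mu/2$ for both players, and since the off-support mass is at most $\nu$, $\mathrm{KL}(z^*,\hat z_{t_0+1})\le\frac2\mu\nu^2+\nu=\frac{\mu^3}{512}+\frac{\mu^2}{32}\le\frac{\mu^2}{16}$. Also $\frac18\alpha_{t_0}\le\frac S4=\frac{\kappa^2\mu^4}{2^{26}M^2W}\le\frac{\mu^2}{16}$. So (13) holds with $T_0:=t_0+1$.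

**Step 3: a good window comes soon.** Consider the windows starting at $1,1+W,1+2W,\dots$. By (9), each one that is not good lowers $\Theta$ by more than $S$, and $0\le\Theta\le L$. So at most $L/S$ windows precede the first good one, $t_0\le1+WL/S$, and
$$T_0\le2+\frac{256M^2W^2L}{\epsilon_1^2}=2+2^{24}\frac{M^2W^2L}{\kappa^2\mu^4}.$$
Put $X=\frac L{\eta\mu^3\kappa}$. Then $\frac{4K}{\eta\epsilon_1}=2048X$, and $X\ge\frac{8M}{\kappa}\cdot\frac L{\mu^3}\ge8\log2\ge2$. So $W\le2048X+2\le2049X$ and
$$T_0\le2+2^{24}\cdot2049^2\,\frac{M^2L^3}{\eta^2\mu^{10}\kappa^4}\le2^{47}\frac{M^2L^3}{\eta^2\mu^{10}\kappa^4}.$$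
The last step holds because $2049^2\le2^{22}\cdot1.01$ and the fraction equals $X^2\cdot\frac{M^2L}{\mu^4\kappa^2}\ge4\log2\ge2$. $\square$

## 10. Linear convergence once support coordinates exceed $\mu/2$

After time $T_0$ the one-step attempt of Section 8 works, because the division is now by $\mu/2$. Let $t\ge T_0$.

**Step 1: the support coordinates stay large.** By (9) and (13), $\mathrm{KL}(z^*,\hat z_s)\le\mu^2/8$ for all $s\ge T_0$. By Pinsker, $\|\hat x_s-x^*\|_1\le\mu/2$, and the same for $y$. So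
$$\hat x_s(i)\ge\mu/2\ (i\in I),\qquad\hat y_s(j)\ge\mu/2\ (j\in J),\qquad s\ge T_0.\tag{14}$$

**Step 2: small movement forces nearness to $z^*$.** For $j\in J$, with $Z'$ the normalizer, $\eta u_t(j)-\log Z'=\log\hat y_{t+1}(j)-\log\hat y_t(j)$. By (14) and the mean value theorem the right side has absolute value at most $\frac2\mu|\hat y_{t+1}(j)-\hat y_t(j)|$. Hence for $j,j'\in J$ we have $u_t(j)-u_t(j')\le D_t:=\frac2{\eta\mu}\|\hat y_{t+1}-\hat y_t\|_1$. Since $y^*$ lives on $J$, (c) gives
$$\kappa\|x_t-x^*\|_1\le\max_{j\in J}u_t(j)-v\le\langle y^*,u_t\rangle-v+D_t=\big(\langle x_t,Ay^*\rangle-v\big)+D_t .$$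
Add the symmetric inequality for $y$. By (8), $a_t+b_t+a_t'+b_t'\le2(\sqrt{\alpha_t}+\sqrt{\beta_t})\le2\sqrt2\sqrt{\zeta_t}$, so
$$\kappa\|z_t-z^*\|_1\le\gamma_t+\frac2{\eta\mu}(a_t+b_t+a_t'+b_t')\le\gamma_t+\frac{4\sqrt2}{\eta\mu}\sqrt{\zeta_t}.$$
Moving to $\hat z_{t+1}$ costs $2\sqrt{\alpha_t}\le2\sqrt{\zeta_t}$. Since $\frac1{\eta\mu\kappa}\ge\frac{8M}{\mu\kappa}\ge8$, we have $2\le\frac{1}{4\eta\mu\kappa}$, and $4\sqrt2+\frac14\le6$. Thus
$$\|\hat z_{t+1}-z^*\|_1\le\frac{\gamma_t}\kappa+\frac6{\eta\mu\kappa}\sqrt{\zeta_t}.\tag{15}$$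

**Step 3: the off-support mass is linear in $\gamma_t$.** This handles the last term in (4), which is not squared. By (1) and (b), $\langle x_t,Ay^*\rangle-v=\sum_{i\notin I}x_t(i)((Ay^*)_i-v)\ge\kappa\sum_{i\notin I}x_t(i)$. Adding the same for $y$, the off-support mass of $z_t$ is at most $\gamma_t/\kappa$. Since $\hat x_{t+1}\propto x_te^{-\eta(\ell_t-\ell_{t-1})}$ with $\|\ell_t-\ell_{t-1}\|_\infty\le2M$, (7) gives $\hat x_{t+1}(i)\le e^{4\eta M}x_t(i)\le2x_t(i)$, and similarly for $y$. So the off-support mass of $\hat z_{t+1}$ is at most $2\gamma_t/\kappa$.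

**Step 4: contraction.** By (4) with $c=\mu/2$, (15), $(p+q)^2\le2p^2+2q^2$ and $\gamma_t^2\le2M\gamma_t$,
$$\mathrm{KL}(z^*,\hat z_{t+1})\le\frac2\mu\|\hat z_{t+1}-z^*\|_1^2+\frac{2\gamma_t}\kappa\le\frac{144}{\eta^2\mu^3\kappa^2}\zeta_t+\Big(\frac{8M}{\mu\kappa^2}+\frac2\kappa\Big)\gamma_t .$$
Put $Q=\frac1{\eta^2\mu^3\kappa^2}\ge64$, so $C=289Q$. Then $144Q+\frac18\le\frac{289}2Q$. Using $\eta\kappa\le\eta M\le\frac18$ and $\mu\le1$,
$$\frac1\eta\Big(\frac{8M}{\mu\kappa^2}+\frac2\kappa\Big)=\frac{8\eta M}{\eta^2\mu\kappa^2}+\frac{2\eta\kappa}{\eta^2\kappa^2}\le Q+\tfrac14Q=\tfrac54Q\le C .$$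
Hence, by (9),
$$\Theta_{t+1}=\mathrm{KL}(z^*,\hat z_{t+1})+\tfrac18\alpha_t\le C(\tfrac12\zeta_t+\eta\gamma_t)\le C(\Theta_t-\Theta_{t+1}).$$
So $\Theta_{t+1}\le(1+1/C)^{-1}\Theta_t$ and $\Theta_t\le\frac{\mu^2}8(1+1/C)^{-(t-T_0)}$ for $t\ge T_0$.

**Step 5: back to the duality gap of the played pair.** By (2) and $\Phi(z^*)=0$, $\Phi(z_t)\le M\|z_t-z^*\|_1\le M(\|\hat z_t-z^*\|_1+\|z_t-\hat z_t\|_1)$. Pinsker for both players gives $\|\hat z_t-z^*\|_1\le2\sqrt{\Theta_t}$, and (8) gives $\|z_t-\hat z_t\|_1\le2\sqrt{\beta_t}$. By (9), $\beta_t\le\zeta_t\le2\Theta_t$. So $\Phi(z_t)\le(2+2\sqrt2)M\sqrt{\Theta_t}\le5M\sqrt{\Theta_t}$. Since $5/\sqrt8\le2$ and $\mu\le1$, $\Phi(z_t)\le2M(1+1/C)^{-(t-T_0)/2}$. Finally $\log(1+1/C)\ge\frac1{2C}$ (as $C\ge1$), so $\Phi(z_t)\le2Me^{-(t-T_0)/(4C)}$, which is at most $\epsilon$ for $t\ge T_0+4C\log^+(2M/\epsilon)$. This proves Theorem 1. $\blacksquare$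

## 11. Shifting one row by a Gaussian: uniqueness and growth

We turn to Theorem 2. A direct way to control $x^*$ is to fix the supports $(I,J)$, solve the resulting linear system, bound the probability that its solution is badly conditioned, and take a union over $(I,J)$. For $n=m=N$ there are $\sum_{k\ge1}\binom Nk^2=\binom{2N}N-1$ pairs with $|I|=|J|$, an exponential number. A bound for each pair that is only linear in the size of the bad strip would then force exponentially small parameters. So we need randomness that acts on the value of the game without reference to the supports.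

In Lemmas 5–8, $A$ is any $n\times m$ matrix of the smoothed model with $n,m\ge1$. Write $f(x)=\max_j(A^\top x)_j$.

**Shift decomposition.** Fix a row $i$ and let $\xi=\frac1m\sum_jG_{ij}\sim\mathcal N(0,\sigma^2/m)$. The mean of i.i.d. Gaussians is independent of the deviations from it, so $\xi$ is independent of $A^{(0)}:=A-\xi e_i\mathbf 1^\top$. Let $\varphi(x)=\max_j(x^\top A^{(0)})_j$ and
$$V(s):=\mathrm{val}(A^{(0)}+se_i\mathbf 1^\top)=\min_{x\in\Delta^n}\{\varphi(x)+sx_i\}.\tag{16}$$
As a minimum of affine functions of $s$, $V$ is concave. Moreover $V(\xi)=v$, and $f(x)=\varphi(x)+\xi x_i$. If $x$ is a minimizer at $s$, then $V(s')\le\varphi(x)+s'x_i=V(s)+(s'-s)x_i$ for all $s'$, so $x_i$ is a supergradient of $V$ at $s$. Therefore $p:=V'$ exists off a countable set, is nonincreasing with values in $[0,1]$, and wherever it exists every minimizer has $x_i=p(s)$. The derivative of the value with respect to the shift is the $i$-th equilibrium weight.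

*Example.* For $A^{(0)}=(0,0)^\top$ and $i=1$: $V(s)=\min(s,0)$, $p=1$ for $s<0$ and $p=0$ for $s>0$. At $s=0$ every $x$ is optimal and $V$ has a kink.

**Lemma 5 (uniqueness).** Almost surely the equilibrium is unique.

*Proof.* Conditionally on $A^{(0)}$, $\xi$ has a density, so almost surely $V$ is differentiable at $\xi$ and all optimal $x$ share the $i$-th coordinate. Do this for every $i$; for $y$ use symmetry. $\square$

**Lemma 6 (growth).** Let $r,t>0$. Except with probability at most $2nt\sqrt m/(\sigma r^2)$, every $x\in\Delta^n$ with $f(x)\le v+t$ satisfies $\|x-x^*\|_\infty<r$. Symmetrically, except with probability at most $2mt\sqrt n/(\sigma r^2)$, every $y\in\Delta^m$ with $\min_i(Ay)_i\ge v-t$ satisfies $\|y-y^*\|_\infty<r$.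

**Step 1: a bad $x$ makes $V$ bend near $\xi$.** Fix $i$, condition on $A^{(0)}$, put $s=\xi$; almost surely $x_i^*=p(s)$. Let $h=2t/r$, and suppose $\varphi(x)+sx_i\le V(s)+t$. If $x_i\ge p(s)+r$, use $x$ as a competitor at $s-h$:
$$V(s-h)\le\varphi(x)+(s-h)x_i\le V(s)+t-hp(s)-hr .$$
That is, $q(s):=V(s)-V(s-h)-hp(s)\ge hr-t=hr/2$. If $x_i\le p(s)-r$, use $x$ at $s+h$: $V(s+h)\le V(s)+t+hp(s)-hr$, so $q_+(s):=V(s)+hp(s)-V(s+h)\ge hr/2$.

**Step 2: a monotone slope cannot bend often.** We bound the measure of such $s$. We have $q(s)=\int_0^h(p(s-w)-p(s))\,dw\ge0$. For nonincreasing $p$ with values in $[0,1]$ and $w>0$,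
$$\int_{-R}^R(p(s-w)-p(s))\,ds=\int_{-R-w}^{-R}p-\int_{R-w}^Rp\le w,$$
so, letting $R\to\infty$ and integrating over $w\in[0,h]$, $\int_{\mathbb R}q\le h^2/2$. By Markov's inequality $\{q\ge hr/2\}$ has Lebesgue measure at most $h/r=2t/r^2$. Since $q_+(s)=\int_0^h(p(s)-p(s+w))\,dw$, the same bound holds for $q_+$.

**Step 3: probability.** The density of $\xi$ is at most $\sqrt m/(\sigma\sqrt{2\pi})$. So row $i$ is bad with probability at most $\frac{4t}{r^2}\cdot\frac{\sqrt m}{\sigma\sqrt{2\pi}}\le\frac{2t\sqrt m}{\sigma r^2}$. Sum over $i$; use symmetry for $y$. $\square$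

## 12. Slacks and support sizes

**Lemma 7 (gaps).** For $g>0$, except with probability at most $ng\sqrt m/\sigma+mg\sqrt n/\sigma$, we have $(Ay^*)_i-v\ge g$ for all $i\notin I$ and $v-(A^\top x^*)_j\ge g$ for all $j\notin J$.

*Proof.* The purpose is to express the slack of an unused row through a game that does not contain that row. Fix $i$. If $n=1$ then $i\in I$. Otherwise let $B=A_{-i}$ ($A$ without row $i$), with almost surely unique equilibrium $(x',y')$ and value $v'$; these are independent of row $i$ of $A$, denoted $A_i$. Suppose $i\notin I$. Then $x^*_{-i}$ is a strategy in $B$ that holds the payoff to at most $v$, and $y^*$ guarantees at least $v$ in $B$. Hence $v'=v$, $y^*$ is optimal in $B$, $y'=y^*$, and the slack of row $i$ equals $A_iy'-v'$. Conditionally on $B$ this is Gaussian with variance $\sigma^2\|y'\|_2^2\ge\sigma^2/m$, so $P(|A_iy'-v'|<g)\le\frac{2g\sqrt m}{\sqrt{2\pi}\,\sigma}\le g\sqrt m/\sigma$. Sum over rows; columns follow by symmetry. $\square$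

Letting $g\to0$: almost surely all off-support slacks are strictly positive, so the equilibrium is strictly complementary.

**Lemma 8.** If the equilibrium is unique and strictly complementary (so almost surely), then $|I|=|J|$.

*Proof.* Suppose $|I|>|J|$. The homogeneous system $\sum_{i\in I}d_iA_{ij}=w$ $(j\in J)$, $\sum_{i\in I}d_i=0$ has $|J|+1$ equations and $|I|+1$ unknowns $(d,w)$, hence a nonzero solution. If $d=0$ then $w=0$, so $d\ne0$; changing sign, take $w\le0$. Extend $d$ by zero. For small $\tau>0$, $x^*+\tau d\in\Delta^n$ has payoff $v+\tau w\le v$ on $J$ and, by strict complementarity, less than $v$ off $J$. If $w<0$ this contradicts the value $v$; if $w=0$ it is a second optimal strategy, contradicting uniqueness. So $|I|\le|J|$, and by symmetry equality holds. $\square$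

## 13. Minimum probabilities by deleting a row, and sharpness

Lemma 6 does not give (a) directly: a nonincreasing $p$ with values in $[0,1]$ may well equal $\bar\mu/2$ on a long interval, so the shift alone does not forbid tiny positive weights. The way out is to compare $A$ with the game in which the barely used row is deleted. Deletion changes the game so little that the column support can only grow, while the row support lost a member. Lemma 8 then forces a new row into the support, and such a row would have a tiny slack in $A$, against Lemma 7.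

**Step 1: the events.** Let $\mathcal F$ consist of $A$, all $A_{-i}$ (if $n\ge2$) and all $A^{-j}$ ($A$ without column $j$, if $m\ge2$). It has at most $1+2N\le\frac52N$ members. Put
$$r_1=\frac g{2N\bar M},\quad t_1=\frac{\sigma\delta r_1^2}{40N^{5/2}}=\frac{gr_1^2}2=\frac{g^3}{8N^2\bar M^2},\quad r_2=\bar\mu,\quad t_2=\frac{\sigma\delta r_2^2}{16N^{3/2}}=\tfrac54Ngr_2^2 .\tag{17}$$
Note $\bar\mu=t_1/(4\bar M)$. Each of the following fails with probability at most $\delta/4$:

- E1: $M\le\bar M$. Since $|A_{ij}|\le1+|G_{ij}|$ and $P(|Z|>u)\le2e^{-u^2/2}$ for standard normal $Z$, the failure probability is at most $nm\cdot2\cdot\frac\delta{8nm}$.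
- E2: all off-support slacks, for both players, in all games of $\mathcal F$ are at least $g$. By Lemma 7 failure is at most $\frac52N\cdot2N^{3/2}g/\sigma=\delta/4$.
- E3: the conclusion of Lemma 6 with $(r_1,t_1)$ for both players in all games of $\mathcal F$. Failure is at most $\frac52N\cdot4N^{3/2}t_1/(\sigma r_1^2)=\delta/4$.
- E4: the conclusion of Lemma 6 with $(r_2,t_2)$ for both players in $A$. Failure is at most $4N^{3/2}t_2/(\sigma r_2^2)=\delta/4$.

Work on E1–E4 and on the probability-one event that all games in $\mathcal F$ have unique, strictly complementary equilibria. This event has probability at least $1-\delta$.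

**Step 2: set up a contradiction for (a).** Suppose $i\in I$ and $p:=x_i^*\le\bar\mu$. We have $g<1\le\bar M$ and $N\ge2$, so $r_1\le\frac14$ and $p\le\frac{t_1}{4\bar M}=\frac{gr_1^2}{8\bar M}\le\frac g{128\bar M}$. In particular
$$p\le\tfrac12,\qquad p\le\frac g{12\bar M},\qquad4pM\le t_1 .$$
Since $p<1$, $n\ge2$. Let $B=A_{-i}$, with equilibrium $(x',y')$, supports $I'\subset[n]\setminus\{i\}$ and $J'$, and value $v'$. Deleting a row hurts the minimizer, so $v'\ge v$. All entries of $B$, and $|v|,|v'|$, are at most $M$.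

**Step 3: the values are close.** Since $A_{i'}y'\ge v'$ for $i'\ne i$,
$$v\ge\langle x^*,Ay'\rangle\ge pA_iy'+(1-p)v'\ge v'-2pM .$$

**Step 4: the equilibria are close.** We show that $\tilde x:=x^*_{-i}/(1-p)$ and $y^*$ are almost optimal in $B$ and apply E3. We have $(\tilde x^\top B)_j=\frac{(x^{*\top}A)_j-pA_{ij}}{1-p}$. For all $j$,
$$(\tilde x^\top B)_j\le\frac{v+pM}{1-p}=v+\frac{p(M+v)}{1-p}\le v+4pM\le v'+4pM\le v'+t_1 .$$
For $j\in J$, where $(x^{*\top}A)_j=v$,
$$(\tilde x^\top B)_j\ge\frac{v-pM}{1-p}=v-\frac{p(M-v)}{1-p}\ge v-4pM\ge v'-6pM .$$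
Also $\min_{i'\ne i}(Ay^*)_{i'}\ge v\ge v'-2pM\ge v'-t_1$. By E3 for $B$, $\|\tilde x-x'\|_\infty<r_1$ and $\|y^*-y'\|_\infty<r_1$.

**Step 5: the column support does not shrink.** For $j\in J$, since $6pM\le\frac g2$ and $NMr_1\le\frac g2$,
$$(x'^\top B)_j>v'-6pM-NMr_1\ge v'-g .$$
By E2 for $B$, a column outside $J'$ has slack at least $g$; so $j\in J'$. Thus $J\subset J'$.

**Step 6: a new row appears, with too small a slack.** By Lemma 8 for $A$ and $B$, $|I'|=|J'|\ge|J|=|I|>|I\setminus\{i\}|$. Since $I'$ does not contain $i$, there is $i'\in I'\setminus I$. By (1) for $B$, $A_{i'}y'=v'$, so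
$$A_{i'}y^*<v'+NMr_1\le v+2pM+\tfrac g2<v+g .$$
This contradicts E2 for $A$, as $i'\notin I$. Hence $x_i^*>\bar\mu$ for $i\in I$. By symmetry, using the games $A^{-j}$, $y_j^*>\bar\mu$ for $j\in J$. This is (a).

**Step 7: condition (b).** By E2 the slacks of $A$ are at least $g\ge g\bar\mu=\bar\kappa$, as $\bar\mu\le1$.

**Step 8: condition (c).** The growth bound E4 speaks about one scale, $r_2$; we extend it to all distances by moving along the ray from $x^*$. Let $x\in\Delta^n$, $d=x-x^*\ne0$ and $\lambda=r_2/\|d\|_\infty$. Then $x^*+\lambda d\in\Delta^n$: coordinates in $I$ are at least $\bar\mu-r_2=0$ by (a), the others are $\lambda x_i\ge0$, and the sum is $1$. Its $\infty$-distance to $x^*$ equals $r_2$, so E4 gives $f(x^*+\lambda d)>v+t_2$. For $j\notin J$, since $\|\lambda d\|_1\le Nr_2$ and $N\bar M\bar\mu=\frac{g^3}{32N\bar M^2}\le g$,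
$$(A^\top(x^*+\lambda d))_j\le v-g+MNr_2\le v .$$
So the maximum is attained in $J$, where $(A^\top x^*)_j=v$, and $\lambda\max_{j\in J}(A^\top d)_j>t_2$. Therefore
$$\max_{j\in J}(A^\top x)_j-v=\max_{j\in J}(A^\top d)_j\ge\frac{t_2}{r_2}\|d\|_\infty\ge\frac{t_2}{Nr_2}\|d\|_1=\tfrac54g\bar\mu\|d\|_1\ge\bar\kappa\|x-x^*\|_1 .$$
The statement for $y$ is symmetric. This proves Theorem 2. $\blacksquare$

## 14. Assembling the smoothed bound

*Proof of Theorem 3.* If $n=m=1$ then $\Phi\equiv0$. Otherwise work on the event of Theorem 2, which does not depend on $\epsilon$, and apply Theorem 1 with $\mu=\bar\mu$, $\kappa=\bar\kappa$, $\eta=\theta/M$. Then $\frac{M^2}{\eta^2}=\frac{M^4}{\theta^2}\le\frac{\bar M^4}{\theta^2}$ and $4C=\frac{1156M^2}{\theta^2\bar\mu^3\bar\kappa^2}\le\frac{1156\bar M^2}{\theta^2\bar\mu^3\bar\kappa^2}$. The final $+1$ accounts for rounding up to an integer. This is the explicit bound.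

It is polynomial: from $\log u\le u$ and $\sigma\le1$, $\bar M\le1+\sqrt{16N^2/\delta}\le5N/\sqrt\delta$; further $1/g=20N^{5/2}/(\sigma\delta)$, $1/\bar\mu=32N^2\bar M^3g^{-3}$, $1/\bar\kappa=32N^2\bar M^3g^{-4}$, $L\le nm$, $N\le n+m$, and $\log^+(2\bar M/\epsilon)\le2\bar M+\log(1/\epsilon)$. All are bounded by polynomials in $n,m,1/\sigma,1/\delta,\log(1/\epsilon)$, and so is $1/\theta$ by assumption; the rule $\eta=1/(8\|A\|_{\max})$ is $\theta=\frac18$. $\blacksquare$

So OMWU is not separated from OGDA, EGDA and iterative smoothing. The exponents are not optimized.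

## 15. Every game with a unique equilibrium is conditioned

**Proposition 1.** Every game with a unique equilibrium (and $N\ge2$) is $(\mu,\kappa)$-conditioned for some $\mu,\kappa>0$, so Theorem 1 applies to it. The burn-in $T_0$ and the linear rate are then bounded polynomially in $1/\mu$, $M/\kappa$, $L$ and $1/(\eta M)$.

*Proof.* Condition (a) holds with $\mu$ the smallest positive equilibrium probability. For (b) we need strict complementarity. The optimal strategies are the solutions of the primal–dual pair of linear programs "minimize $w$ subject to $A^\top x\le w\mathbf 1$, $x\in\Delta^n$" and "maximize $w'$ subject to $Ay\ge w'\mathbf 1$, $y\in\Delta^m$". By the Goldman–Tucker theorem (1956), every solvable primal–dual LP pair has a strictly complementary optimal pair. By uniqueness it is $(x^*,y^*)$, so all off-support slacks are positive.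

For (c), let $d\ne0$ lie in the tangent cone of $\Delta^n$ at $x^*$, that is, $\sum_id_i=0$ and $d_i\ge0$ for $i\notin I$. For small $\lambda>0$, $x^*+\lambda d\in\Delta^n$, $f(x^*+\lambda d)>v$ by uniqueness, and columns off $J$ stay below $v$. So the maximum is attained in $J$ and $\max_{j\in J}(A^\top d)_j>0$. This expression is continuous and positively homogeneous in $d$, and the unit sphere of the closed tangent cone is compact, so it is at least $\kappa\|d\|_1$ for some $\kappa>0$. Apply this to $d=x-x^*$, argue in the same way for $y$, and take the smallest of the constants in (b) and (c). Finally $\frac{M^2L^3}{\eta^2\mu^{10}\kappa^4}=\frac{L^3}{\mu^{10}}\big(\frac M\kappa\big)^4\frac1{(\eta M)^2}$ and $C=\frac{289}{\mu^3}\big(\frac M\kappa\big)^2\frac1{(\eta M)^2}$. $\square$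

## 16. Which scale-invariant step sizes are polynomial

**Proposition 2.** Consider rules $\eta=\theta(n,m,\sigma)/\|A\|_{\max}$ with $\theta\in(0,\frac18]$. OMWU has polynomial smoothed complexity under such a rule if and only if $1/\theta(n,m,\sigma)$ is bounded by a polynomial in $n,m,1/\sigma$ over all $(n,m)\ne(1,1)$ and $\sigma\in(0,1]$.

*Proof.* Sufficiency is Theorem 3. For necessity the point is that a tiny step leaves the iterates near uniform for a long time, so we need a game in which uniform is bad. By symmetry let $n\ge2$.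

**Step 1: a bad uniform pair.** Let row 1 of $\bar A$ be all $-1$ and the other rows all $+1$. At the uniform pair the largest column average is at least the mean of all entries, and the smallest row average is at most that of row 1, so $\Phi\ge X$, the difference of these means. With $q=\frac{n-1}n\in[\frac12,1)$, the mean of $X$ is $\frac{n-2}n+1=2q$. Its variance is $\frac{\sigma^2}m\big(q^2+\frac{n-1}{n^2}\big)=\frac{\sigma^2q}m\le q$. Since $2\sqrt q-\frac1{4\sqrt q}$ is increasing in $q$ and exceeds $1.06$ at $q=\frac12$, with $Z$ standard normal,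
$$P(X<\tfrac14)\le P\Big(Z>2\sqrt q-\frac1{4\sqrt q}\Big)\le P(Z>1.06)\le0.15 .$$
With probability at least $0.9$, $M\le\bar M_0:=1+\sqrt{2\log(20nm)}$, because $nm\cdot2\cdot\frac1{20nm}=0.1$. Both hold with probability at least $0.75$.

**Step 2: slow motion.** By (6), the exponent of $x_t(i)$ is a sum of $t$ terms of size at most $\eta M=\theta$, so it lies in $[-\theta t,\theta t]$. Hence $nx_t(i)\in[e^{-2\theta t},e^{2\theta t}]$ and $\|x_t-\mathbf 1/n\|_1\le e^{2\theta t}-1$; likewise for $y_t$. If $2\theta t\le\frac1{32\bar M_0}\le1$, then $e^{2\theta t}-1\le2\cdot2\theta t$, and (2) gives on the event of Step 1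
$$\Phi(z_t)\ge\tfrac14-2M\cdot2\cdot2\theta t\ge\tfrac14-\tfrac18=\tfrac18 .$$

**Step 3: conclusion.** Take $\epsilon=\frac1{16}$ and $\delta=\frac12$. The event of probability at least $\frac12$ in Definition 7 meets the event of Step 1. On the intersection, $\Phi(z_t)>\epsilon$ for all $1\le t\le\frac1{64\theta\bar M_0}$, so $p(n,m,1/\sigma,\log16,2)\ge T>\lfloor\frac1{64\theta\bar M_0}\rfloor$. Since $T$ is an integer, $T\ge\frac1{64\theta\bar M_0}$. So $1/\theta\le64\bar M_0\,p(n,m,1/\sigma,\log16,2)$, which is polynomially bounded. $\square$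

## 17. Polynomial dependence on $1/\delta$ cannot be avoided

**Proposition 3.** For every rule with $\eta\|A\|_{\max}\le\frac18$, already for $n=2$, $m=1$, $\bar A=0$, $\sigma=1$: for each $\delta\in(0,\frac1{12})$ and $\epsilon=\frac34\delta$, with probability greater than $\delta$ one has $\Phi(x_t,y_t)>\epsilon$ for all $1\le t\le\frac1{3\delta}$. So no bound polynomial in $\log(1/\delta)$ and $\log(1/\epsilon)$ is possible.

*Proof.* This is the $2\times1$ game of Section 6 with a small row gap. Let $A=(a_1,a_2)^\top$, $D=|a_1-a_2|$ and $u=6\delta\le\frac12$. The variables $a_1-a_2$ and $a_1+a_2$ are independent $\mathcal N(0,2)$. On $[u,2u]\subset[0,1]$ the density of $D$ is at least $\frac{2e^{-1/4}}{\sqrt{4\pi}}$, so $P(D\in[u,2u])\ge0.43u$. Also $P(|a_1+a_2|\ge1)=P(|Z|\ge1/\sqrt2)\ge0.47$ for standard normal $Z$. So both occur with probability at least $0.2u=1.2\delta>\delta$. Then $M\ge\frac12|a_1+a_2|\ge\frac12$ and $\eta\le\frac1{8M}\le\frac14$. By Section 6,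
$$\Phi(z_t)=\frac D{1+e^{\eta Dt}}\ge\frac u{1+e^{ut/2}},$$
where $D\ge u$ was used in the numerator and $\eta D\le\frac14\cdot2u=\frac u2$ in the exponent. For $t\le\frac2u=\frac1{3\delta}$ this is at least $\frac u{1+e}>\frac u8=\frac34\delta=\epsilon$.

If a bound $T\le P(\log(1/\delta),\log(1/\epsilon))$ held with probability at least $1-\delta$, that event would meet the one above, and $P(\log\frac1\delta,\log\frac4{3\delta})\ge T>\lfloor\frac1{3\delta}\rfloor$ for all $\delta<\frac1{12}$. This is false for a polynomial $P$ when $\delta$ is small. $\square$
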